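\title{Countably compact Abelian groups of size continuum and their small powers}

\begin{abstract}
Assume $\mathfrak{p}=\mathfrak{c}$, which holds under Martin's Axiom. We show that an Abelian group $G$ of cardinality $\mathfrak{c}$ has a countably compact group topology if and only if for each $\kappa$ with $1\le\kappa\le\omega$ it has a group topology for which $\kappa$ is the least cardinal such that $G^\kappa$ is not countably compact. This answers a question from a paper of Tomita in the affirmative. A single $\kappa$ with $2\le\kappa\le\omega$ already characterizes these groups, and so do two algebraic conditions on cardinalities. For $\kappa\ge2$ the topologies are precompact, of weight at most $\mathfrak{c}$, and have no nontrivial convergent sequences. The bound $\omega$ cannot be enlarged: in ZFC, the $\omega$-th power of an infinite free Abelian group is not countably compact in any group topology.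
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are Abelian. A \emph{group topology} on $G$ is a Hausdorff topology that makes $G$ a topological group, and $G^\kappa$ carries the Tychonoff product topology. A space is \emph{countably compact} if every infinite subset has an accumulation point; for Hausdorff spaces this says that every sequence has a cluster point.

Compactness passes to all powers. Countable compactness is harder to keep in a product. Let $f$ and $g$ be sequences in a countably compact space, with cluster points $x$ and $y$. The point $(x,y)$ is a cluster point of $n\mapsto(f(n),g(n))$ only if, for all neighborhoods $U$ of $x$ and $V$ of $y$, the infinite sets $\{n:f(n)\in U\}$ and $\{n:g(n)\in V\}$ have infinite intersection, and nothing forces this. The obstacle disappears when $f$ has a convergent subsequence: pass to it and take a cluster point of $g$ along it.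

If $G^\kappa$ is countably compact and $1\le\lambda\le\kappa$, then $G^\lambda$ is countably compact, being a projection of $G^\kappa$. So the behavior of all powers is recorded by one cardinal. We call $\kappa$ the \emph{critical exponent} of the topological group $G$ if $\kappa$ is the least cardinal such that $G^\kappa$ is not countably compact; $\kappa\ge1$, since $G^0$ is a point. An infinite discrete group has critical exponent $1$. A compact group has none. If every sequence in $G$ has a convergent subsequence, then by the diagonal argument the same is true in $G^\omega$, and $G$ has no critical exponent $\le\omega$. A critical exponent between $2$ and $\omega$ therefore requires a countably compact group in which some sequences cluster without having convergent subsequences. As stated in \cite{Tomita}, under Martin's Axiom an Abelian group of cardinality $\mathfrak{c}$ has a countably compact group topology if and only if it has one without nontrivial convergent sequences. This suggests the following question, which comes from \cite{Tomita}.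

\medskip
\noindent\textbf{Question.} \emph{Assume Martin's Axiom and let $G$ be an Abelian group of cardinality $\mathfrak{c}$. Is it true that $G$ has a countably compact group topology if and only if for each $\kappa$ with $1\le\kappa\le\omega$ there is a group topology on $G$ with critical exponent $\kappa$?}
\medskip

The right-hand side looks much stronger than the left. It asks, for $\kappa=\omega$, for a topology with all finite powers countably compact, and countable compactness of the power $G^\omega$ does restrict the algebraic structure of $G$ more than countable compactness of $G$ (Theorem~\ref{thm:free}). The reason to expect a positive answer is that a cluster point of a sequence in $G^m$ with $m$ finite has to satisfy only finitely many linear relations, those that hold along the sequence, whereas in $G^\omega$ infinitely many relations may have no common solution. The answer is indeed positive.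

For an integer $m\ge0$ let $G[m]=\{x\in G:mx=0\}$, and let $r_0(G)$ be the torsion-free rank of $G$. Consider two conditions.
\begin{enumerate}
\item[(A1)] $r_0(G)=\mathfrak{c}$, or $G$ is bounded torsion, that is, $NG=0$ for some $N\ge1$.
\item[(A2)] For all integers $n,m\ge1$, the group $(nG)[m]$ is finite or has cardinality $\mathfrak{c}$.
\end{enumerate}
The groups $\mathbb{Z}^{(\mathfrak{c})}$, $(\mathbb{Z}/2)^{(\mathfrak{c})}$ and $\mathbb{R}/\mathbb{Z}$ satisfy both; here $H^{(\lambda)}$ is the direct sum of $\lambda$ copies of $H$. The group $\mathbb{Z}\oplus(\mathbb{Z}/2)^{(\mathfrak{c})}$ violates (A1), since it is unbounded of torsion-free rank $1$. The group $G=(\mathbb{Z}/4)^{(\omega)}\oplus(\mathbb{Z}/2)^{(\mathfrak{c})}$ violates (A2), since $(2G)[2]=2G$ is countably infinite. The assumption $\mathfrak{p}=\mathfrak{c}$, a standard consequence of Martin's Axiom, is recalled in Section~\ref{sec:prelim}.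

\begin{theorem}\label{thm:main}
Assume $\mathfrak{p}=\mathfrak{c}$; in particular, the theorem holds under Martin's Axiom. For an Abelian group $G$ with $|G|=\mathfrak{c}$ the following are equivalent.
\begin{enumerate}
\item[(i)] $G$ has a countably compact group topology.
\item[(ii)] $G$ satisfies \textup{(A1)} and \textup{(A2)}.
\item[(iii)] For each $\kappa$ with $1\le\kappa\le\omega$ there is a group topology on $G$ with critical exponent $\kappa$; for $\kappa\ge2$ it can be chosen precompact, of weight at most $\mathfrak{c}$, and without nontrivial convergent sequences.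
\item[(iv)] For some $\kappa$ with $2\le\kappa\le\omega$ there is a group topology on $G$ with critical exponent $\kappa$.
\end{enumerate}
\end{theorem}

The equivalence of (i) and (iii) answers the Question. With $\kappa=2$ it also gives the fact quoted above from \cite{Tomita}. The range $\kappa\le\omega$ is the largest possible.

\begin{theorem}\label{thm:free}
In \textup{ZFC}, if $G$ is an infinite free Abelian group, then $G^\omega$ is not countably compact in any group topology on $G$. Hence, under $\mathfrak{p}=\mathfrak{c}$, the critical exponents of the group topologies on $\mathbb{Z}^{(\mathfrak{c})}$ are exactly $1,2,\dots,\omega$.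
\end{theorem}

In Theorem~\ref{thm:main}, (iii)$\Rightarrow$(iv) is trivial, (iv)$\Rightarrow$(i) holds because a critical exponent $\kappa\ge2$ makes $G^1$ countably compact, and the discrete topology settles $\kappa=1$ in (iii). We prove (i)$\Rightarrow$(ii) in Section~\ref{sec:necessity}, (ii)$\Rightarrow$(iii) for $2\le\kappa\le\omega$ in Sections~\ref{sec:normal}--\ref{sec:topology}, and Theorem~\ref{thm:free} in Section~\ref{sec:omega}. The assumption $\mathfrak{p}=\mathfrak{c}$ enters only in Section~\ref{sec:topology}.

\section{The method in the Boolean group}\label{sec:idea}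

This section shows the construction for $G=(\mathbb{Z}/2)^{(\mathfrak{c})}$ and $\kappa=2$. Nothing in it is used later.

View $G$ as a vector space over $\mathbb{F}_2$ with basis $\{s_0(k),s_1(k):k<\omega\}\cup\{x_\xi:\xi<\mathfrak{c}\}$. Let $S_i$ be the span of the $s_i(k)$, and let $K_\xi$ be the span of $S_0\cup S_1\cup\{x_\eta:\eta<\xi\}$. List the injective sequences in $G$ as $(h^\xi)_{\xi<\mathfrak{c}}$ so that $h^\xi$ takes its values in $K_\xi$. (Schedule each sequence cofinally often, and put $h^\xi=s_0$ if the sequence scheduled at $\xi$ does not lie in $K_\xi$.) The topology will be the coarsest one that makes $\mathfrak{c}$ many linear functionals $\varphi_\alpha\colon G\to\mathbb{F}_2$ continuous. We want $x_\xi$ to be a cluster point of $h^\xi$ for every $\xi$, and we want the sequence $k\mapsto(s_0(k),s_1(k))$ to have no cluster point in $G^2$.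

The first aim requires that for any finitely many $\alpha$ there be infinitely many $n$ with $\varphi_\alpha(h^\xi(n))=\varphi_\alpha(x_\xi)$ simultaneously. We arrange this by keeping, for each $\xi$, an infinite set $A_\xi\subseteq\omega$ along which all functionals chosen so far satisfy this equation with finitely many exceptions, and by shrinking $A_\xi$ each time a functional is added; $\mathfrak{p}=\mathfrak{c}$ keeps the sets infinite at limit steps. So everything reduces to one step. Given infinite sets $A_\xi$, call $\varphi$ \emph{admissible at $\xi$} if $\varphi(h^\xi(n))=\varphi(x_\xi)$ for infinitely many $n\in A_\xi$. Given a candidate $z=(z_0,z_1)\in G^2$, we need a $\varphi$ that is admissible at all $\xi$, and $c_0,c_1\in\mathbb{F}_2$, such that $\varphi(c_0s_0(k)+c_1s_1(k))$ is eventually constant with value different from $\varphi(c_0z_0+c_1z_1)$. Then $z$ is not a cluster point.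

Admissibility alone costs nothing. If $\varphi$ is defined on $K_\xi$, then $\varphi(h^\xi(n))$ takes some value $t$ for infinitely many $n\in A_\xi$, and we put $\varphi(x_\xi)=t$. Thus a functional on $K_\xi$ that is admissible below $\xi$ extends to one on $G$ that is admissible everywhere. The difficulty lies in the stages on which $z$ depends.

\begin{example}\label{ex:sum}
Let $h^0=s_0$, $h^1=s_1$ and $z=(x_0,x_1)$. If $\varphi$ is admissible at $0$ and $\varphi(s_0(k))$ is eventually equal to $t$, then $\varphi(x_0)=t$. So the coefficients $(1,0)$ are useless, and so are $(0,1)$. Take $(1,1)$. Choose disjoint infinite sets $B_0\subseteq A_0$ and $B_1\subseteq A_1$, let $\varphi(s_0(k))=\varphi(s_1(k))$ be $1$ for $k\in B_1$ and $0$ otherwise, and let $\varphi(x_0)=0$, $\varphi(x_1)=1$. Then $\varphi$ is admissible at $0$ and $1$, $\varphi(s_0(k)+s_1(k))=0$ for all $k$, and $\varphi(z_0+z_1)=1$. The two promises are kept along disjoint sets. Had we promised $(x_0,x_1)$ as a joint limit of $(s_0,s_1)$ along one set, this $z$ could not be removed. In general, only tuples of fewer than $\kappa$ sequences receive joint limits.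
\end{example}

\begin{example}\label{ex:same}
Let $h=h^0$ be any injective sequence in $K_0=S_0\oplus S_1$ and $z=(x_0,x_0+a)$ with $a\in K_0$. Write $h(n)=h'(n)+h''(n)$ and $a=a'+a''$ according to this decomposition. On some infinite $A'\subseteq A_0$ each of $h'$, $h''$ is constant or injective, and they are not both constant. Finite-dimensional subspaces are finite. So if $h''$ is injective on $A'$, there is an infinite $B\subseteq A'$ with the $h''(n)$, $n\in B$, linearly independent. Take $\varphi$ with $\varphi|S_0=0$, $\varphi(h''(n))=1$ for $n\in B$, and $\varphi(x_0)=1$; the coefficients $(1,0)$ work. If $h'$ is injective on $A'$, choose $B$ with the $h'(n)$, $n\in B$, independent modulo the span of $a'$, and take $\varphi|S_1=0$, $\varphi(a')=0$, $\varphi(h'(n))=1$ for $n\in B$, and $\varphi(x_0)=1$. Then $\varphi(z_1)=1$, and the coefficients $(0,1)$ work.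
\end{example}

Both examples rest on one observation. Take two subgroups $D_0,\tilde D_0$ of $K_0$ with $D_0\cap\tilde D_0=0$: the spans of the $s_1(k)$ and of the $s_0(k)+s_1(k)$ in Example~\ref{ex:sum}, and $S_0$, $S_1$ in Example~\ref{ex:same}. An injective sequence cannot be constant modulo both on an infinite set. Modulo one of them it keeps infinitely many values, and a functional that kills this subgroup can still give the assigned limit any value.

Three things remain to be done in general. First, in an arbitrary group a tuple of sequences satisfies linear relations that its limit must inherit; Sections~\ref{sec:normal} and~\ref{sec:filtration} remove the relations and then use (A1) and (A2) to find new elements that can serve as limits. Second, constraints propagate. If $\varphi$ kills $S_0$ and $h^{\xi_0},h^{\xi_1},\dots$ take values in $S_0$, then admissibility forces $\varphi(x_{\xi_n})=0$ for all $n$; if $h^\eta(n)=x_{\xi_n}$ at a later stage, then $\varphi(x_\eta)=0$ too, and so on. Section~\ref{sec:extension} confines this process to a countable subgroup, and Section~\ref{sec:kernels} computes the subgroup $D\supseteq D_0$ that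 is forced into the kernel and shows that $D\cap\tilde D=0$ persists. Third, characters take values in the circle, where linear independence is not available; an equidistribution argument and the Baire category theorem replace it.

\section{Preliminaries}\label{sec:prelim}

\subsection*{Groups}
Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, let $\|t\|$ be the distance from $t\in\mathbb{T}$ to $0$, and let $e(t)=\exp(2\pi i t)$. We write $\mathbb{Z}/d$ for $\mathbb{Z}/d\mathbb{Z}$, $d\ge0$. Thus $\mathbb{Z}/0=\mathbb{Z}$, $G[0]=G$, congruence modulo $0$ is equality, and ``order $0$'' means infinite order; this lets us treat torsion and torsion-free elements together. The rank $r_0(G)$ is the cardinality of a maximal family $(g_i)$ such that a finite sum $\sum k_ig_i$ vanishes only when all integers $k_i$ vanish. If $K\le G$ and $G/K$ is torsion, then $r_0(G)\le|K|$, because multiples $n_ig_i\in K$ with $n_i\ge1$ of the members of such a family are distinct. A group generated by $m$ elements is a direct sum of at most $m$ cyclic groups, and its subgroups are finitely generated.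

\subsection*{Characters}
A \emph{character} of a group $H$ is an element of $\operatorname{Hom}(H,\mathbb{T})$; no continuity is implied. Since $\mathbb{T}$ is divisible, every character of a subgroup of $H$ extends to $H$. Consequently, if $D\le H$ and $y\in H\setminus D$, some character of $H$ vanishes on $D$ and not at $y$: define it to be nonzero on the cyclic group generated by $y+D$ and extend it to $H/D$. If $H$ is countable, $\operatorname{Hom}(H,\mathbb{T})$ is a closed subgroup of $\mathbb{T}^H$, hence a compact metrizable group. A compact group $X$ has a translation invariant Borel probability measure, the Haar measure $m$; it is positive on nonempty open sets, and $\int e(\chi)\,dm=0$ for every nonzero continuous $\chi\in\operatorname{Hom}(X,\mathbb{T})$. The continuous characters of a compact Abelian group separate its points.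

\subsection*{Topology}
A point $y$ is a \emph{cluster point} of a sequence $(y_n)$ if every neighborhood of $y$ contains $y_n$ for infinitely many $n$. In a Hausdorff space every neighborhood of an accumulation point of a set contains infinitely many points of the set. So an accumulation point of the range of a sequence is a cluster point, and a cluster point of an injective sequence is an accumulation point of its range; a sequence with finite range clusters at a value attained infinitely often. This gives the equivalence stated in the introduction. Closed subspaces and continuous images of countably compact spaces are countably compact, and countably compact metrizable spaces are compact. A topological group $P$ is \emph{precompact} if for every neighborhood $U$ of $0$ there is a finite $F$ with $F+U=P$; equivalently, $P$ is a dense subgroup of a compact group $\bar P$, its completion. Subgroups of compact groups are precompact. The \emph{weight} of a space is the least cardinality of a base. A convergent sequence is \emph{nontrivial} if it is not eventually constant.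

\subsection*{Sets}
Cardinals are initial ordinals, $\mathfrak{c}^\omega=\mathfrak{c}$, and $\mathfrak{c}$ has uncountable cofinality. ``Almost all'' means all but finitely many, and $A\subseteq^*B$ means that $A\setminus B$ is finite. A \emph{pseudo-intersection} of a family of subsets of $\omega$ is an infinite $A$ with $A\subseteq^*B$ for all members $B$. The cardinal $\mathfrak{p}$ is the least size of a family of subsets of $\omega$ all of whose finite subfamilies have infinite intersection and which has no pseudo-intersection. We use $\mathfrak{p}=\mathfrak{c}$ only in this form: if $\lambda<\mathfrak{c}$ and $(A_\beta)_{\beta<\lambda}$ are infinite subsets of $\omega$ with $A_\gamma\subseteq^*A_\beta$ for $\beta<\gamma$, then the family has a pseudo-intersection. For countable $\lambda$ this holds in ZFC. For an infinite $B\subseteq\omega$, $\lim_{n\in B}t_n=t$ means that each neighborhood of $t$ contains $t_n$ for almost all $n\in B$; this passes to every infinite $B'\subseteq^*B$.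

\subsection*{Sequences modulo a subgroup}
Let $D\le G$ and let $f$ be a sequence in $G$ indexed by an infinite subset of $\omega$. It is \emph{finite-to-one modulo $D$} if every coset of $D$ contains $f(n)$ for only finitely many $n$, and \emph{eventually constant modulo $D$} if almost all terms lie in one coset. For $D=0$ we omit ``modulo $D$''. The two properties exclude each other and pass to infinite subsets of the index set.

\begin{lemma}\label{lem:diag}
Let $A\subseteq\omega$ be infinite, let $f_1,f_2,\dots$ be sequences in $G$ defined on $A$, and let $D_1,D_2,\dots$ be subgroups of $G$. There is an infinite $A'\subseteq A$ on which each $f_i$ is eventually constant or finite-to-one modulo $D_i$.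
\end{lemma}

\begin{proof}
Every infinite set has an infinite subset on which a given sequence is constant or injective modulo a given subgroup. Choose $A\supseteq A_1\supseteq A_2\supseteq\cdots$ with $f_i$ constant or injective modulo $D_i$ on $A_i$, and let $A'=\{n_1<n_2<\cdots\}$ with $n_i\in A_i$. Then $A'\subseteq^*A_i$ for all $i$.
\end{proof}

\section{The conditions (A1) and (A2) are necessary}\label{sec:necessity}

A countably compact group is indistinguishable from a compact group as far as countably many continuous characters can see. Both conditions follow from this.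

\begin{lemma}\label{lem:image}
Let $P$ be a countably compact group. Then $P$ is precompact, and $\pi(P)=\pi(\bar P)$ for every continuous homomorphism $\pi\colon\bar P\to\mathbb{T}^\omega$.
\end{lemma}

This follows from the theorem of Comfort and Ross \cite{CR} that a pseudocompact group is precompact and meets every nonempty $G_\delta$-subset of its completion. The direct proof is short.

\begin{proof}
Suppose that $F+U\ne P$ for some neighborhood $U$ of $0$ and all finite $F$. Choose $y_n\notin\{y_0,\dots,y_{n-1}\}+U$ recursively, and a neighborhood $V$ of $0$ with $V-V\subseteq U$. Each translate of $V$ contains $y_n$ for at most one $n$, so $(y_n)$ has no cluster point, a contradiction. The set $\pi(P)$ is countably compact and metrizable, hence compact, hence closed; it is dense in $\pi(\bar P)$.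
\end{proof}

\begin{lemma}\label{lem:size}
An infinite countably compact group $P$ has $|P|\ge\mathfrak{c}$.
\end{lemma}

\begin{proof}
Choose countably many continuous characters $\chi_n$ of $\bar P$ that separate the points of a countably infinite subset of $P$, and let $M\subseteq\mathbb{T}^\omega$ be the image of $\bar P$ under $(\chi_n)_n$. Then $M$ is an infinite compact metrizable group. It is not discrete, so by homogeneity it has no isolated points, and $|M|=\mathfrak{c}$. By Lemma~\ref{lem:image}, $P$ maps onto $M$.
\end{proof}

For (A1) we need $\mathfrak{c}$ many independent elements, and we find them in a compact metrizable quotient with Mycielski's theorem \cite{Myc}: if $M$ is a nonempty complete metric space without isolated points and $R_n\subseteq M^{r_n}$, $n<\omega$, are meager sets in finite powers of $M$, then there is a perfect set $Q\subseteq M$ such that no $r_n$-tuple of distinct elements of $Q$ lies in $R_n$.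

\begin{proposition}\label{prop:necessity}
If $|G|=\mathfrak{c}$ and $G$ has a countably compact group topology, then $G$ satisfies \textup{(A1)} and \textup{(A2)}.
\end{proposition}

\begin{proof}
The group $nG$ is a continuous image of $G$, and $(nG)[m]$ is closed in $nG$. So $(nG)[m]$ is countably compact, and by Lemma~\ref{lem:size} it is finite or of size $\mathfrak{c}$. This is (A2).

For (A1), suppose that $G$ is not bounded torsion. For each $n\ge1$ choose $y_n\in G$ with $ny_n\ne0$ and a continuous character $\chi_n$ of $\bar G$ with $\chi_n(ny_n)\ne0$. Let $M$ be the image of $\bar G$ under $(\chi_n)_n$, a compact metrizable group. Then $nM\ne0$ for all $n\ge1$, and $G$ maps onto $M$ by Lemma~\ref{lem:image}. The group $M$ is infinite, since otherwise $|M|\cdot M=0$, so it has no isolated points.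

Let $k_1,\dots,k_r$ be integers, not all zero, say $k_i\ne0$. We claim that the closed subgroup $R=\{y\in M^r:\sum_jk_jy_j=0\}$ is nowhere dense. Otherwise it has an interior point, and a subgroup with an interior point is open. Intersecting with the $i$-th axis, we see that $\{y\in M:k_iy=0\}$ is an open subgroup of the compact group $M$, so it has finite index $q$, and $|k_i|qM=0$. This is a contradiction.

There are countably many such sets $R$. Mycielski's theorem gives a perfect set $Q\subseteq M$ such that $\sum_jk_jy_j\ne0$ whenever $y_1,\dots,y_r\in Q$ are distinct and the $k_j$ are not all zero. We have $|Q|=\mathfrak{c}$. Preimages in $G$ of the elements of $Q$ satisfy no nontrivial relation either, so $r_0(G)=\mathfrak{c}$.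
\end{proof}

\section{Normal systems of sequences}\label{sec:normal}

We want to assign a limit to a sequence in $G^m$, and we want it to be as free as possible over everything constructed before. Algebra restricts the choice. If $f(n)=(g(n),2g(n)+b)$, every cluster point $(x_1,x_2)$ satisfies $x_2=2x_1+b$. If $f(n)=b+g(n)$ with $2g(n)=0$, every cluster point lies in $b+G[2]$. The next definition describes the tuples of sequences in which the only remaining relations are of the form $d_ih_i=0$.

\begin{definition}
A \emph{normal system of length $r\ge1$} consists of numbers $d_1,\dots,d_r\in\{0,2,3,\dots\}$ and sequences $h_i\colon\omega\to G[d_i]$, $1\le i\le r$, such that, with $\Lambda=\bigoplus_{i\le r}\mathbb{Z}/d_i$, the sequence $h_\ell=\sum_i\ell_ih_i$ is finite-to-one for every $\ell\in\Lambda\setminus\{0\}$. We write $h=(h_1,\dots,h_r)$.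
\end{definition}

The sequence $h_\ell$ is well defined because $d_ih_i=0$, and $\ell\mapsto h_\ell(n)$ is a homomorphism $\Lambda\to G$ for each $n$.

\begin{lemma}\label{lem:normal}
Let $f=(f_1,\dots,f_m)\colon\omega\to G^m$ be injective. There are a strictly increasing $j\colon\omega\to\omega$, a normal system $h$ of length $r$ with $1\le r\le m$, integers $c_{ti}$ and elements $b_t\in G$ such that
\[
f_t(j(n))=b_t+\sum_{i\le r}c_{ti}h_i(n)\qquad(n<\omega,\ 1\le t\le m).
\]
\end{lemma}

\begin{proof}
For $k\in\mathbb{Z}^m$ let $f_k=\sum_tk_tf_t$. By Lemma~\ref{lem:diag} there is an infinite $A_0\subseteq\omega$ on which each $f_k$ is eventually constant or finite-to-one. The set $N$ of those $k$ for which $f_k$ is eventually constant on $A_0$ is a subgroup of $\mathbb{Z}^m$. Write $\mathbb{Z}^m/N=\bigoplus_{i\le r}\langle q_i+N\rangle$ with $r\le m$ nonzero cyclic summands, of orders $d_i\in\{0,2,3,\dots\}$. If $r=0$, all $f_t$ are eventually constant on $A_0$, which contradicts the injectivity of $f$. So $r\ge1$. Write the unit vectors of $\mathbb{Z}^m$ as $\varepsilon_t=\sum_ic_{ti}q_i+\nu_t$ with $\nu_t\in N$. Since also $d_iq_i\in N$,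 deleting finitely many points from $A_0$ gives a set $A$ on which all $f_{\nu_t}$ and all $d_if_{q_i}$ are constant. Let $j$ enumerate $A$ increasingly and put $h_i(n)=f_{q_i}(j(n))-f_{q_i}(j(0))$. Then $d_ih_i=0$. The identity $f_t=\sum_ic_{ti}f_{q_i}+f_{\nu_t}$ gives the displayed formula with $b_t=f_t(j(0))$. If $0\ne\ell\in\Lambda$, then $k=\sum_i\ell_iq_i\notin N$ for any integer representatives $\ell_i$, and $h_\ell$ differs from $f_k\circ j$ by a constant, so it is finite-to-one.
\end{proof}

\section{A filtration of $G$ with assigned limits}\label{sec:filtration}

From here to the end of Section~\ref{sec:topology}, $G$ is a group with $|G|=\mathfrak{c}$ that satisfies (A1) and (A2), and $\kappa$ is fixed with $2\le\kappa\le\omega$.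

\subsection*{New elements}
The limit of a normal system should generate a copy of $\Lambda$ that meets the part of $G$ treated so far in $0$; then a character can be given any values on it that respect the orders $d_i$. Conditions (A1) and (A2) say that there is room for this: a subgroup that contains a finite-to-one sequence is too large to be swallowed by a subgroup of size less than $\mathfrak{c}$.

\begin{lemma}\label{lem:new}
Let $h$ be a normal system with data $r,d_i,\Lambda$ and let $K\le G$ with $|K|<\mathfrak{c}$. There are $x_i\in G[d_i]$, $i\le r$, such that $x_\ell:=\sum_i\ell_ix_i\notin K$ for all $\ell\in\Lambda\setminus\{0\}$.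
\end{lemma}

\begin{proof}
We choose the $x_i$ successively. Given $K'=K+\langle x_1,\dots,x_{i-1}\rangle$, of size less than $\mathfrak{c}$, we find $x_i=x\in G[d_i]$ such that $ax\in K'$ with $a\in\mathbb{Z}$ implies $a\equiv0\pmod{d_i}$. This suffices: if $x_\ell\in K$ and $i$ is the largest index with $\ell_i\ne0$, then $\ell_ix_i\in K'$.

Let $d_i=0$. Then $ah_i$ is finite-to-one for all $a\ne0$, so $G$ is not bounded torsion, and $r_0(G)=\mathfrak{c}>|K'|$ by (A1). Hence $G/K'$ is not torsion. Let $x$ have infinite order modulo $K'$.

Let $d_i=q\ge2$, and let $p$ range over the primes dividing $q$. The sequence $(q/p)h_i$ is finite-to-one with values in $(q/p)\,G[q]$. This group equals $((q/p)G)[p]$, because $p\cdot(q/p)y=0$ means $qy=0$. It is infinite, hence of size $\mathfrak{c}$ by (A2), so there is $x^{(p)}\in G[q]$ with $(q/p)x^{(p)}\notin K'$. The group $G[q]$ is the direct sum of its $p$-primary components $G[p^{v}]$, where $p^v$ is the largest power of $p$ dividing $q$. Let $x$ be the sum over $p$ of the $p$-component of $x^{(p)}$. Multiplication by $q/p$ kills the $p'$-components for $p'\ne p$, so $(q/p)x=(q/p)x^{(p)}\notin K'$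 for every $p$. If $ax\in K'$ and $q\nmid a$, then $\gcd(a,q)\,x\in K'$ because $qx=0$, and $\gcd(a,q)$ is a proper divisor of $q$, so it divides $q/p$ for some $p$. Then $(q/p)x\in K'$, a contradiction.
\end{proof}

\subsection*{The sequence that will not cluster}
If $r_0(G)=\mathfrak{c}$, let $d=0$. Otherwise $G$ is bounded torsion by (A1), and $G[p]$ is infinite for some prime $p$: if all $G[p]$ were finite, then each $G[p^k]$ would be finite by induction, since multiplication by $p$ maps $G[p^k]$ into $G[p^{k-1}]$ with kernel $G[p]$, and $G$ is a finite sum of such groups. In this case let $d=p$; then $G[p]$ is an infinite-dimensional vector space over $\mathbb{F}_p$. In both cases $\mathbb{Z}/d$ is an integral domain, and we can choose elements $s_i(k)$, $i<\kappa$, $k<\omega$, of order $d$ such that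
\[
K_0:=\langle s_i(k):i<\kappa,\ k<\omega\rangle=\bigoplus_{i,k}\langle s_i(k)\rangle .
\]
The sequence $k\mapsto s(k)=(s_i(k))_{i<\kappa}$ will have no cluster point in $G^\kappa$.

\subsection*{The filtration}
Let $\mathcal{H}$ be the set of normal systems of length less than $\kappa$. It is nonempty by Lemma~\ref{lem:normal} with $m=1$, and $|\mathcal{H}|\le\mathfrak{c}^\omega=\mathfrak{c}$. Call an ordinal $\lambda+n$, with $\lambda$ zero or a limit and $n<\omega$, even or odd according to $n$. Let $G=\{g_\xi:\xi<\mathfrak{c}\text{ odd}\}$, and let $\xi\mapsto h^\xi$ map the even ordinals below $\mathfrak{c}$ onto $\mathcal{H}$ with all fibers of size $\mathfrak{c}$, hence unbounded in $\mathfrak{c}$. Let $r_\xi$, $d_i^\xi$, $\Lambda_\xi$ be the data of $h^\xi$. We define an increasing chain of subgroups $K_\xi$, $\xi<\mathfrak{c}$, with $|K_\xi|\le|\xi|+\omega<\mathfrak{c}$, and a set $\mathcal{E}$ of \emph{active stages}. At limits take unions. If $\xi$ is odd, let $K_{\xi+1}=K_\xi+\langle g_\xi\rangle$. If $\xi$ is even and some $h_i^\xi(n)$ is not in $K_\xi$, let $K_{\xi+1}=K_\xi$. If $\xi$ is even and all $h_i^\xi(n)$ are in $K_\xi$,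 put $\xi\in\mathcal{E}$, use Lemma~\ref{lem:new} to choose $x_{\xi,i}\in G[d_i^\xi]$, $i\le r_\xi$, such that the elements $x^\xi_\ell=\sum_i\ell_ix_{\xi,i}$ satisfy
\begin{equation}\label{eq:new}
\ell\in\Lambda_\xi,\ x^\xi_\ell\in K_\xi\ \Longrightarrow\ \ell=0,
\end{equation}
and let $K_{\xi+1}=K_\xi+\langle x_{\xi,1},\dots,x_{\xi,r_\xi}\rangle$. The tuple $(x_{\xi,i})_{i\le r_\xi}$ is the \emph{assigned limit} of $h^\xi$. We record three properties.
\begin{enumerate}
\item[(F1)] $\bigcup_\xi K_\xi=G$, by the odd stages.
\item[(F2)] Every $h\in\mathcal{H}$ equals $h^\xi$ for at least two $\xi\in\mathcal{E}$. Indeed, since $\mathfrak{c}$ has uncountable cofinality, the countably many values of $h$ lie in $K_\xi$ for all large $\xi$, and $h=h^\xi$ for unboundedly many $\xi$.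
\item[(F3)] Each $K_{\xi+1}/K_\xi$ is generated by $t$ elements for some finite $t$ with $1\le t<\kappa$: take $t=r_\xi$ for $\xi\in\mathcal{E}$ and $t=1$ otherwise.
\end{enumerate}
The \emph{level} $\rho(g)$ of $g\in G$ is $-1$ if $g\in K_0$, and otherwise the unique $\xi$ with $g\in K_{\xi+1}\setminus K_\xi$, which exists because we took unions at limits. For $\sigma\ge0$ we have $g\in K_\sigma$ if and only if $\rho(g)<\sigma$.

\section{Admissible characters and reduction to a countable subgroup}\label{sec:extension}

Fix a family $\mathcal{A}=(A_\xi)_{\xi\in\mathcal{E}}$ of infinite subsets of $\omega$. Let $\xi\in\mathcal{E}$ and let $\varphi$ be a character of a subgroup of $G$ that contains all $x_{\xi,i}$ and $h^\xi_i(n)$. We call $\varphi$ \emph{admissible at $\xi$} if there is an infinite $B_\xi\subseteq A_\xi$ with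
\begin{equation}\label{eq:adm}
\lim_{n\in B_\xi}\varphi(h_i^\xi(n))=\varphi(x_{\xi,i})\qquad\text{for all }i\le r_\xi .
\end{equation}
A character of $G$ is \emph{$\mathcal{A}$-admissible} if it is admissible at every $\xi\in\mathcal{E}$.

There are $\mathfrak{c}$ conditions here, and the Baire category theorem handles countably many. The characters we need have prescribed properties only on a countable set. So we enlarge this set to a countable subgroup that contains the data of every active stage it touches. The remaining stages are free over it and can be treated as in Section~\ref{sec:idea}.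

\begin{definition}
A countable subgroup $C\le G$ is \emph{saturated} if $K_0\subseteq C$ and, whenever $g\in C$ and $\rho(g)=\xi\in\mathcal{E}$, all $x_{\xi,i}$ and all $h_i^\xi(n)$ lie in $C$. Let $\mathcal{E}_C=\mathcal{E}\cap\rho(C)$, a countable set. A character of $C$ is \emph{$\mathcal{A}$-admissible} if it is admissible at every $\xi\in\mathcal{E}_C$.
\end{definition}

Every countable subset of $G$ lies in a saturated subgroup: start with the subgroup generated by the set and $K_0$, add the countably many required elements, pass to the generated subgroup, repeat $\omega$ times and take the union. For $\xi\in\mathcal{E}_C$ we have $x_{\xi,i}\in C$ and $h_i^\xi(n)\in C\cap K_\xi$.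

\begin{lemma}\label{lem:extend}
Let $C$ be saturated. Every $\mathcal{A}$-admissible character $\varphi$ of $C$ extends to an $\mathcal{A}$-admissible character of $G$.
\end{lemma}

\begin{proof}
First note that
\begin{equation}\label{eq:free}
\xi\in\mathcal{E}\setminus\mathcal{E}_C,\ \ell\in\Lambda_\xi,\ x^\xi_\ell\in C+K_\xi\ \Longrightarrow\ \ell=0 .
\end{equation}
Indeed, if $x^\xi_\ell=c+a$ with $c\in C$, $a\in K_\xi$ and $\ell\ne0$, then $c=x^\xi_\ell-a\in K_{\xi+1}\setminus K_\xi$ by \eqref{eq:new}, so $\xi=\rho(c)\in\mathcal{E}_C$.

We extend $\varphi$ recursively to $C+K_\xi$, starting from $C+K_0=C$ and taking unions at limits. If $\xi\notin\mathcal{E}$, take any extension to $C+K_{\xi+1}$. If $\xi\in\mathcal{E}_C$, then $C+K_{\xi+1}=C+K_\xi$, and $\varphi$ is admissible at $\xi$ by assumption. Let $\xi\in\mathcal{E}\setminus\mathcal{E}_C$. The values $\varphi(h^\xi_i(n))$ are already defined. By compactness of $\mathbb{T}^{r_\xi}$ there is an infinite $B_\xi\subseteq A_\xi$ along which $\varphi(h_i^\xi(n))$ converges to some $t_i$ for each $i$, and $d^\xi_it_i=0$ because $d^\xi_ih^\xi_i=0$. By \eqref{eq:free}, $\ell\mapsto x^\xi_\ell$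 is injective and $C+K_{\xi+1}=(C+K_\xi)\oplus\{x^\xi_\ell:\ell\in\Lambda_\xi\}$. So we may put $\varphi(x^\xi_\ell)=\sum_i\ell_it_i$, and \eqref{eq:adm} holds. By (F1) the result is defined on $G$.
\end{proof}

\section{Forced kernels}\label{sec:kernels}

Fix $\mathcal{A}$ and a saturated subgroup $C$. We look for admissible characters of $C$ that vanish on a given subgroup $D_0\le K_0$ and not at a given point $y$. Suppose that $\varphi$ vanishes on a subgroup $D'$, that \eqref{eq:adm} holds along $B_\xi$, and that $h^\xi_\ell(n)-a\in D'$ for almost all $n\in B_\xi$. Then $\varphi(x^\xi_\ell)=\lim_{n\in B_\xi}\varphi(h^\xi_\ell(n))=\varphi(a)$, so $\varphi$ vanishes at $x^\xi_\ell-a$ as well. We build a subgroup $D$ by adding these elements stage by stage. Before doing so at stage $\xi$, we shrink $A_\xi$ so that each $h^\xi_\ell$ either forces such a relation or is finite-to-one modulo the current subgroup.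

\begin{definition}\label{def:kernel}
Let $D_0\le K_0$. A \emph{kernel system over $D_0$} consists of infinite sets $A'_\xi\subseteq A_\xi$, $\xi\in\mathcal{E}_C$, and subgroups $D_\xi\le C\cap K_\xi$, $\xi<\mathfrak{c}$, beginning with the given $D_0$, such that $D_\xi=\bigcup_{\eta<\xi}D_\eta$ for limit $\xi$, $D_{\xi+1}=D_\xi$ for $\xi\notin\mathcal{E}_C$, and for $\xi\in\mathcal{E}_C$:
\begin{enumerate}
\item[(K1)] for each $\ell\in\Lambda_\xi$, the sequence $h^\xi_\ell$ is on $A'_\xi$ eventually constant or finite-to-one modulo $D_\xi$;
\item[(K2)] $D_{\xi+1}=\{x^\xi_\ell-a:(\ell,a)\in P_\xi\}$, where $P_\xi$ is the set of pairs $(\ell,a)\in\Lambda_\xi\times(C\cap K_\xi)$ such that $h^\xi_\ell(n)-a\in D_\xi$ for almost all $n\in A'_\xi$.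
\end{enumerate}
Let $L_\xi$ be the projection of $P_\xi$ to $\Lambda_\xi$. The \emph{forced kernel} of the system is $D=\bigcup_\xi D_\xi$.
\end{definition}

The set $P_\xi$ is a subgroup of $\Lambda_\xi\times(C\cap K_\xi)$ and $(\ell,a)\mapsto x^\xi_\ell-a$ is a homomorphism, so the set in (K2) is a subgroup of $C\cap K_{\xi+1}$. We have $(0,a)\in P_\xi$ if and only if $a\in D_\xi$, so it contains $D_\xi$. The subgroup $L_\xi$ consists of the $\ell$ for which $h^\xi_\ell$ is eventually constant modulo $D_\xi$ on $A'_\xi$: for such $\ell$ take $a=h^\xi_\ell(n)$ with $n\in A'_\xi$ large. Kernel systems exist by recursion on $\xi$, with $A'_\xi$ given by Lemma~\ref{lem:diag} for the countably many sequences $h^\xi_\ell$. For two subgroups $D_0,\tilde D_0$ there are kernel systems \emph{with the same sets $A'_\xi$}: run both recursions together and apply Lemma~\ref{lem:diag} at stage $\xi$ to all $h^\xi_\ell$ and both moduli $D_\xi,\tilde D_\xi$.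

Condition (K1) refers to $D_\xi$, while a character has to vanish on all of $D$. The two agree because later stages add nothing to $K_\xi$.

\begin{lemma}\label{lem:trace}
$D\cap K_\xi=D_\xi$ for all $\xi<\mathfrak{c}$.
\end{lemma}

\begin{proof}
First, $D_{\eta+1}\cap K_\eta=D_\eta$ for all $\eta$. For $\eta\notin\mathcal{E}_C$ this holds as $D_{\eta+1}=D_\eta\le K_\eta$. For $\eta\in\mathcal{E}_C$, if $x^\eta_\ell-a\in K_\eta$ with $(\ell,a)\in P_\eta$, then $x^\eta_\ell\in K_\eta$, so $\ell=0$ by \eqref{eq:new}, and $a\in D_\eta$. Now $D_\eta\cap K_\xi=D_\xi$ for $\eta\ge\xi$ by induction on $\eta$: at limits take unions, and at successors $D_{\eta+1}\cap K_\xi=D_{\eta+1}\cap K_\eta\cap K_\xi=D_\eta\cap K_\xi$.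
\end{proof}

The next lemma says that nothing outside $D$ is forced into the kernel. Its core is a density statement: a character of $C/D$ can be moved slightly so that $\varphi(h^\xi_i(n))$ comes close to $\varphi(x_{\xi,i})$ for some large $n$. Two extreme cases show why this is plausible. If the $h(n)$ and $x$ form a basis of $C/D$, a basic open set of characters restricts only finitely many $\varphi(h(n))$, and we can set $\varphi(h(n))=\varphi(x)$ for a new $n$. If $C/D=\mathbb{Z}g\oplus\mathbb{Z}x$ and $h(n)=ng$, no $h(n)$ is new; but if $\varphi(g)$ may vary in an arc $I$, then $n\varphi(g)$ runs through all of $\mathbb{T}$ once $n$ exceeds the reciprocal of the length of $I$. The Fourier transform treats these cases, and tuples of sequences, at once.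

\begin{lemma}\label{lem:baire}
Let $D$ be the forced kernel of a kernel system and $y\in C\setminus D$. There is an $\mathcal{A}$-admissible character $\varphi$ of $C$ with $\varphi|D=0$ and $\varphi(y)\ne0$.
\end{lemma}

\begin{proof}
Let $X=\operatorname{Hom}(C/D,\mathbb{T})$, a compact metrizable group with Haar measure $m$. We regard its elements as the characters of $C$ that vanish on $D$. The set $\{\varphi\in X:\varphi(y)\ne0\}$ is open and nonempty. For $\xi\in\mathcal{E}_C$ and $j\ge1$ the set
\[
U_{\xi,j}=\{\varphi\in X:\exists n\in A'_\xi,\ n\ge j,\ \forall i\le r_\xi\ \ \|\varphi(h^\xi_i(n))-\varphi(x_{\xi,i})\|<1/j\}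
\]
is open. We show below that it is dense. There are countably many such sets, so the Baire category theorem gives a $\varphi$ in all of them with $\varphi(y)\ne0$. This $\varphi$ is admissible at each $\xi\in\mathcal{E}_C$. Let $n_j\ge j$ witness $\varphi\in U_{\xi,j}$ and let $B_\xi=\{n_j:j\ge1\}\subseteq A'_\xi$. This set is infinite, and for each $J$ every $n\in B_\xi\setminus\{n_1,\dots,n_J\}$ equals $n_j$ for some $j>J$. So \eqref{eq:adm} holds.

\emph{Density.} Fix $\xi$ and $j$ and drop the index $\xi$ from $h,x,r,\Lambda,L,P,A'$. Let $W\subseteq X$ be open and nonempty. Let $F\ge0$ be a continuous function on $X$ that vanishes outside $W$ and has $\int F\,dm=1$, for instance a multiple of the distance to $X\setminus W$, or $F=1$ if $W=X$. For $c\in C/D$ put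
\[
\hat F(c)=\int F(\psi)\,e(\psi(c))\,dm(\psi).
\]
For $c\ne0$ the map $\psi\mapsto\psi(c)$ is a nonzero continuous character of $X$, so $\int e(\psi(c))\,dm=0$. Hence the functions $\psi\mapsto e(\psi(c))$, $c\in C/D$, are orthonormal in $L^2(m)$, and Bessel's inequality gives $\sum_c|\hat F(c)|^2\le\int F^2\,dm<\infty$. Therefore $\hat F(c_n)\to0$ along every finite-to-one sequence $(c_n)$ in $C/D$.

For $n\in A'$ define a continuous homomorphism $\theta_n\colon X\to\operatorname{Hom}(\Lambda,\mathbb{T})$ by $\theta_n(\psi)(\ell)=\psi(h_\ell(n)-x_\ell)$; it measures the error of $\psi$ at index $n$. Let $Y$ be the compact metrizable group of all $\chi\in\operatorname{Hom}(\Lambda,\mathbb{T})$ with $\chi|L=0$, with Haar measure $m_Y$. If $\ell\in L$ and $(\ell,a)\in P$, then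
\[
h_\ell(n)-x_\ell=(h_\ell(n)-a)-(x_\ell-a)\in D_\xi+D_{\xi+1}\subseteq D
\]
for almost all $n\in A'$. Since $L$ is finitely generated, there is $n_0$ with $\theta_n(X)\subseteq Y$ for all $n\in A'$, $n\ge n_0$. For these $n$ and continuous $H\colon Y\to\mathbb{C}$ put $I_n(H)=\int H(\theta_n(\psi))F(\psi)\,dm(\psi)$; then $|I_n(H)|\le\sup|H|$. We claim that
\begin{equation}\label{eq:equi}
\lim_{n\in A'}I_n(H)=\int H\,dm_Y\qquad\text{for all continuous }H .
\end{equation}
Let $H_\ell(\chi)=e(\chi(\ell))$ for $\ell\in\Lambda$. The linear span of the $H_\ell$ is an algebra that contains the constants, is closed under conjugation and separates the points of $Y$, so it is uniformly dense by the Stone--Weierstrass theorem. It is thus enough to prove \eqref{eq:equi} for $H=H_\ell$. If $\ell\in L$, then $H_\ell=1$ and both sides equal $1$. Let $\ell\notin L$. Some $\chi\in Y$ has $\chi(\ell)\ne0$, so the right side is $0$. On the left, $I_n(H_\ell)=\hat F(h_\ell(n)-x_\ell+D)$. By (K1), $h_\ell$ is finite-to-one on $A'$ modulo $D_\xi$. The differences $h_\ell(n)-h_\ell(n')$ lie in $K_\xi$, and $D\cap K_\xi=D_\xi$ by Lemma~\ref{lem:trace}, so $h_\ell$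 is finite-to-one modulo $D$. Hence $I_n(H_\ell)\to0$, and \eqref{eq:equi} is proved.

Let $\varepsilon_1,\dots,\varepsilon_r$ be the standard generators of $\Lambda$ and let $O=\{\chi\in Y:\|\chi(\varepsilon_i)\|<1/j\text{ for all }i\}$, an open neighborhood of $0$ in $Y$. Let $H\ge0$ be continuous, not identically zero, and vanishing outside $O$. Then $\int H\,dm_Y>0$, so $I_n(H)>0$ for some $n\in A'$ with $n\ge\max(j,n_0)$. Thus some $\psi$ has $F(\psi)>0$ and $H(\theta_n(\psi))>0$, which means $\psi\in W$ and $\|\psi(h_i(n))-\psi(x_i)\|<1/j$ for all $i$. So $\psi\in W\cap U_{\xi,j}$.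
\end{proof}

It remains to know when a point lies outside a forced kernel. A single system gives little control, as Example~\ref{ex:sum} shows: there $x_1$ is forced into the kernel over the span of the $s_1(k)$. A pair of systems gives an alternative, because a new element $x^\sigma_\ell$ cannot be constrained in both.

\begin{lemma}\label{lem:two}
Let $(D_\xi)$ and $(\tilde D_\xi)$ be kernel systems with the same sets $A'_\xi$ and with $D_0\cap\tilde D_0=0$, and let $D,\tilde D$ be their forced kernels. Then $D_\xi\cap\tilde D_\xi=0$ for all $\xi$. If $z\in C$, $\rho(z)=\sigma\ge0$ and $w\in C\cap K_\sigma$, then $z\notin D$ or $z+w\notin\tilde D$.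
\end{lemma}

\begin{proof}
Consider the statements
\begin{enumerate}
\item[(a$_\xi$)] $D_\xi\cap\tilde D_\xi=0$;
\item[(b$_\xi$)] if $u\in D_{\xi+1}$, $\tilde u\in\tilde D_{\xi+1}$ and $u-\tilde u\in K_\xi$, then $u\in D_\xi$ and $\tilde u\in\tilde D_\xi$.
\end{enumerate}
We show that (a$_\xi$) implies (b$_\xi$). For $\xi\notin\mathcal{E}_C$ there is nothing to prove. For $\xi\in\mathcal{E}_C$ write $u=x^\xi_\ell-a$ and $\tilde u=x^\xi_{\ell'}-\tilde a$ with $(\ell,a)\in P_\xi$, $(\ell',\tilde a)\in\tilde P_\xi$. Then $x^\xi_{\ell-\ell'}=u-\tilde u+a-\tilde a\in K_\xi$, so $\ell=\ell'$ by \eqref{eq:new}. For all large $n,n'\in A'_\xi$ the difference $h^\xi_\ell(n)-h^\xi_\ell(n')$ lies in $D_\xi\cap\tilde D_\xi=0$; here we use that the sets $A'_\xi$ are common. So $h^\xi_\ell$ is not finite-to-one, and $\ell=0$ by normality. Then $u=-a\in D_\xi$ and $\tilde u=-\tilde a\in\tilde D_\xi$.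

Taking $u=\tilde u$ we see that (a$_\xi$) and (b$_\xi$) imply (a$_{\xi+1}$). At limits (a$_\xi$) follows by taking unions of increasing chains. So both statements hold for all $\xi$. If $z\in D$ and $z+w\in\tilde D$, then $z\in D_{\sigma+1}$ and $z+w\in\tilde D_{\sigma+1}$ by Lemma~\ref{lem:trace}, and (b$_\sigma$) gives $z\in D_\sigma\subseteq K_\sigma$, contrary to $\rho(z)=\sigma$.
\end{proof}

\section{Separating points and removing cluster points}\label{sec:tasks}

We now solve the one-step problem.

\begin{lemma}\label{lem:tasks}
Let $\mathcal{A}=(A_\xi)_{\xi\in\mathcal{E}}$ be a family of infinite subsets of $\omega$.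
\begin{enumerate}
\item[(a)] For every $g\in G\setminus\{0\}$ there is an $\mathcal{A}$-admissible character $\varphi$ of $G$ with $\varphi(g)\ne0$.
\item[(b)] For every $z=(z_i)_{i<\kappa}\in G[d]^\kappa$ there are an $\mathcal{A}$-admissible character $\varphi$ of $G$ and a finitely supported integer vector $(c_i)_{i<\kappa}$ such that $k\mapsto\varphi(\sum_ic_is_i(k))$ is eventually constant with eventual value different from $\varphi(\sum_ic_iz_i)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:extend} it suffices to find such a $\varphi$ on a saturated subgroup $C$ that contains $g$, or all $z_i$. In (b) such a $C$ exists because $\kappa\le\omega$.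

(a) Take a kernel system over $D_0=0$. If $D_\xi=0$ and $\xi\in\mathcal{E}_C$, then $L_\xi=0$ by normality, so $P_\xi=\{(0,0)\}$ and $D_{\xi+1}=0$. By induction $D=0$. Apply Lemma~\ref{lem:baire} with $y=g$.

(b) The argument compares levels, and a multiple of $z_i$ may have a lower level than $z_i$. We first pass to multiples whose level cannot drop. If $d=p$, let $m_i=1$. If $d=0$, choose $m_i\ge1$ with $\rho(m_iz_i)=\min_{m\ge1}\rho(mz_i)$. Put $z'_i=m_iz_i$ and $s'_i(k)=m_is_i(k)$, and note that $m_i\not\equiv0\pmod d$. Then
\begin{equation}\label{eq:star}
\rho(z'_i)=\sigma\ge0,\ a\in\mathbb{Z},\ a\not\equiv0\!\!\pmod d\ \Longrightarrow\ az'_i\notin K_\sigma .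
\end{equation}
For $d=0$ this is the minimality of $\rho(m_iz_i)$, applied to $m=|a|m_i$. For $d=p$ choose $a'$ with $a'a\equiv1\pmod p$; since $pz'_i=0$, $az'_i\in K_\sigma$ would give $z'_i=a'az'_i\in K_\sigma$.

\emph{Case 1: $\rho(z'_i)=-1$ for some $i$.} Then $z'_i\in\langle s_j(k):j<\kappa,\ k<k_0\rangle$ for some $k_0$. Let $D_0=\langle s'_i(k)-s'_i(k_0):k>k_0\rangle$ and $y=z'_i-s'_i(k_0)\in K_0$, and let $D$ be the forced kernel of a system over $D_0$. The homomorphism $K_0\to\mathbb{Z}/d$ that sends $s_i(k)$ to $1$ for $k\ge k_0$ and all other generators to $0$ vanishes on $D_0$ and sends $y$ to $-m_i\ne0$. So $y\notin D_0=D\cap K_0$, by Lemma~\ref{lem:trace}, and $y\notin D$. Lemma~\ref{lem:baire} gives an admissible $\varphi$ with $\varphi(s'_i(k))=\varphi(s'_i(k_0))\ne\varphi(z'_i)$ for all $k\ge k_0$. Take $c_i=m_i$ and $c_q=0$ for $q\ne i$.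

\emph{Case 2: $\rho(z'_q)\ge0$ for all $q<\kappa$.} To apply Lemma~\ref{lem:two} we need a combination $w$ of the $z'_q$ that lies below the level of some $z'_i$ and involves an index other than $i$.

\emph{Claim.} There are $i\ne j$ and a finitely supported integer vector $(b_q)_{q<\kappa}$ with $b_j\not\equiv0\pmod d$ and $w:=\sum_qb_qz'_q\in K_\sigma$, where $\sigma=\rho(z'_i)$.

If the levels $\rho(z'_q)$ are not all equal, choose $i,j$ with $\rho(z'_j)<\rho(z'_i)$ and let $w=z'_j$. Suppose that all levels equal $\sigma$. By (F3), $M=K_{\sigma+1}/K_\sigma$ is generated by $t$ elements with $t<\kappa$ finite, so the $t+1$ elements $z'_0,\dots,z'_t$ are available. This is the point at which the restriction to systems of length less than $\kappa$ is used. The group $M$ is a direct sum of at most $t$ cyclic groups. If $d=0$, then $r_0(M)\le t$, so the images of $z'_0,\dots,z'_t$ in $M$ satisfy a nontrivial integer relation. If $d=p$, the images lie in $M[p]$, which has dimension at most $t$ over $\mathbb{F}_p$ because each cyclic summand contributes at most $1$, so they are linearly dependent over $\mathbb{F}_p$. In both cases $w=\sum_{q\le t}b_qz'_q\in K_\sigma$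 with integers $b_q$ not all $\equiv0\pmod d$. The terms with $b_q\equiv0\pmod d$ vanish, as $z'_q\in G[d]$. If only one $b_q$ were $\not\equiv0\pmod d$, we would have $b_qz'_q\in K_\sigma$, contrary to \eqref{eq:star}. Let $i\ne j$ be two indices with $b_i,b_j\not\equiv0\pmod d$. The claim is proved.

Put $v(k)=s'_i(k)$, $u(k)=\sum_qb_qs'_q(k)$, and
\[
D_0=\langle v(k):k<\omega\rangle,\qquad\tilde D_0=\langle u(k)+v(k):k<\omega\rangle .
\]
We check that $D_0\cap\tilde D_0=0$. Let $\sum_k\alpha_kv(k)=\sum_k\beta_k(u(k)+v(k))$ be finite sums. Since $j\ne i$, the coefficient of $s_j(k)$ is $0$ on the left and $\beta_kb_jm_j$ on the right. So $\beta_kb_jm_j\equiv0\pmod d$. As $\mathbb{Z}/d$ is an integral domain and $b_j,m_j\not\equiv0$, we get $\beta_k\equiv0\pmod d$ for all $k$, and the right side is $0$.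

Take kernel systems over $D_0$ and $\tilde D_0$ with common sets $A'_\xi$. We have $w\in C\cap K_\sigma$, so by Lemma~\ref{lem:two} either $z'_i\notin D$ or $z'_i+w\notin\tilde D$. In the first case Lemma~\ref{lem:baire} gives an admissible $\varphi$ with $\varphi(v(k))=0$ for all $k$ and $\varphi(z'_i)\ne0$; take $c_i=m_i$ and $c_q=0$ for $q\ne i$. In the second case it gives an admissible $\varphi$ with $\varphi(u(k)+v(k))=0$ for all $k$ and $\varphi(w+z'_i)\ne0$; take $c_i=(b_i+1)m_i$ and $c_q=b_qm_q$ for $q\ne i$, so that $\sum_qc_qs_q(k)=u(k)+v(k)$ and $\sum_qc_qz_q=w+z'_i$.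
\end{proof}

\section{The topology with critical exponent $\kappa$}\label{sec:topology}

Now assume $\mathfrak{p}=\mathfrak{c}$. A \emph{task} is an element $g\in G\setminus\{0\}$, to be treated by Lemma~\ref{lem:tasks}(a), or an element $z\in G[d]^\kappa$, to be treated by Lemma~\ref{lem:tasks}(b). Since $|G[d]^\kappa|\le\mathfrak{c}^\omega=\mathfrak{c}$, the tasks can be listed as $(T_\alpha)_{\alpha<\mathfrak{c}}$. By recursion on $\alpha<\mathfrak{c}$ we choose characters $\varphi_\alpha$ of $G$ and infinite sets $A_{\xi,\alpha}\subseteq\omega$, $\xi\in\mathcal{E}$, with $A_{\xi,\alpha}\subseteq^*A_{\xi,\beta}$ for $\beta<\alpha$. Put $A_{\xi,0}=\omega$. Given $\mathcal{A}_\alpha=(A_{\xi,\alpha})_{\xi\in\mathcal{E}}$, let $\varphi_\alpha$ be an $\mathcal{A}_\alpha$-admissible character given by Lemma~\ref{lem:tasks} for the task $T_\alpha$, and let $A_{\xi,\alpha+1}\subseteq A_{\xi,\alpha}$ be a set $B_\xi$ as in \eqref{eq:adm} for $\varphi_\alpha$. At a limit $\alpha$ let $A_{\xi,\alpha}$ be a pseudo-intersection of $(A_{\xi,\beta})_{\beta<\alpha}$. This is the only use of $\mathfrak{p}=\mathfrak{c}$; without a pseudo-intersection there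 is no infinite set inside which the next character could be made to agree with the earlier ones. Since $A_{\xi,\alpha}\subseteq^*A_{\xi,\beta+1}$ for $\beta<\alpha$,
\begin{equation}\label{eq:tower}
\lim_{n\in A_{\xi,\alpha}}\varphi_\beta(h^\xi_i(n))=\varphi_\beta(x_{\xi,i})\qquad(\beta<\alpha<\mathfrak{c},\ \xi\in\mathcal{E},\ i\le r_\xi).
\end{equation}

The homomorphism $\Phi=(\varphi_\alpha)_{\alpha<\mathfrak{c}}\colon G\to\mathbb{T}^{\mathfrak{c}}$ is injective by the tasks of the first kind. Give $G$ the topology of the subgroup $\Phi(G)$ of the compact group $\mathbb{T}^{\mathfrak{c}}$. It is a Hausdorff, precompact group topology of weight at most $\mathfrak{c}$, and all $\varphi_\alpha$ are continuous.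

\begin{lemma}\label{lem:cluster}
For every $\xi\in\mathcal{E}$, the point $(x_{\xi,i})_{i\le r_\xi}$ is a cluster point of $n\mapsto(h^\xi_i(n))_{i\le r_\xi}$ in $G^{r_\xi}$.
\end{lemma}

\begin{proof}
A basic neighborhood of the point is defined by finitely many $\varphi_\beta$. Choose $\alpha<\mathfrak{c}$ above these $\beta$. By \eqref{eq:tower} the neighborhood contains the $n$-th term for almost all $n$ in the infinite set $A_{\xi,\alpha}$.
\end{proof}

\subsection*{The powers below $\kappa$ are countably compact}
Let $1\le m<\kappa$; then $m$ is finite. Given an infinite subset of $G^m$, let $f$ be an injective sequence in it, and take $j,h,c_{ti},b_t$ from Lemma~\ref{lem:normal}. The length of $h$ is at most $m<\kappa$, so $h=h^\xi$ for some $\xi\in\mathcal{E}$ by (F2). The map $(y_i)_{i}\mapsto(b_t+\sum_ic_{ti}y_i)_{t\le m}$ from $G^{r_\xi}$ to $G^m$ is continuous, so by Lemma~\ref{lem:cluster} the point $(b_t+\sum_ic_{ti}x_{\xi,i})_{t\le m}$ is a cluster point of the injective sequence $f\circ j$, hence an accumulation point of the given set.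

\subsection*{The power $G^\kappa$ is not countably compact}
Suppose that $z\in G^\kappa$ is a cluster point of $k\mapsto s(k)$. All $s(k)$ lie in the closed set $G[d]^\kappa$, so $z\in G[d]^\kappa$ and $z=T_\alpha$ for some $\alpha$. Let $(c_i)$ be the vector from Lemma~\ref{lem:tasks}(b). The map $G^\kappa\to\mathbb{T}$, $y\mapsto\varphi_\alpha(\sum_ic_iy_i)$, is continuous because the sum is finite. Its value at $z$ must be a cluster point of its values at the $s(k)$. These are eventually constant and differ from the value at $z$, a contradiction. So the critical exponent of $G$ is $\kappa$.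

\subsection*{There are no nontrivial convergent sequences}
Suppose that a sequence converges to $a$ and is not eventually constant. Infinitely many terms differ from $a$, and by the Hausdorff property no value other than $a$ is attained infinitely often, so there is an injective subsequence $f$ converging to $a$. Lemma~\ref{lem:normal} with $m=1$ gives $f(j(n))=b+ch_1(n)$ with $h=(h_1)$ normal of length $1<\kappa$, and $c\not\equiv0\pmod{d_1}$ since $f\circ j$ is not constant. By (F2), $h=h^\xi=h^{\xi'}$ for some $\xi<\xi'$ in $\mathcal{E}$. By Lemma~\ref{lem:cluster}, $b+cx_{\xi,1}$ and $b+cx_{\xi',1}$ are cluster points of the convergent sequence $f\circ j$, so both equal $a$. Thus $cx_{\xi',1}=cx_{\xi,1}\in K_{\xi+1}\subseteq K_{\xi'}$, contrary to \eqref{eq:new} at stage $\xi'$.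

\medskip
This proves (ii)$\Rightarrow$(iii) for $2\le\kappa\le\omega$. Together with Proposition~\ref{prop:necessity} and the implications noted in the introduction, it completes the proof of Theorem~\ref{thm:main}. \qed

\section{The $\omega$-th power}\label{sec:omega}

A critical exponent above $\omega$ would require $G^\omega$ to be countably compact. A cluster point of a sequence in $G^\omega$ inherits infinitely many linear relations between the coordinates, and these can force an element of $G$ to behave like the sum of a series $\sum_ii!\,y_i$. This section is in ZFC.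

\begin{proposition}\label{prop:congruence}
Let $G$ have a group topology with $G^\omega$ countably compact. For all $y_0,y_1,\dots\in G$ there is $z\in G$ with $z-\sum_{i<k}i!\,y_i\in k!\,G$ for all $k<\omega$.
\end{proposition}

\begin{proof}
Let $f_k(n)=\sum_{k\le i\le n}(i!/k!)\,y_i$, the empty sum being $0$. The sequence $n\mapsto(f_k(n))_{k<\omega}$ has a cluster point $(z_k)_{k<\omega}$ in $G^\omega$. Fix $k$. For $n\ge k$,
\[
f_0(n)-k!\,f_k(n)=\sum_{i\le n}i!\,y_i-\sum_{k\le i\le n}i!\,y_i=\sum_{i<k}i!\,y_i .
\]
The set of $(u_q)_{q<\omega}\in G^\omega$ with $u_0-k!\,u_k=\sum_{i<k}i!\,y_i$ is closed, by continuity and the Hausdorff property, and contains almost all terms of the sequence. So it contains the cluster point: $z_0-\sum_{i<k}i!\,y_i=k!\,z_k$. Put $z=z_0$.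
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
Let $G$ be an infinite free Abelian group, of finite or infinite rank. Fix an element $g$ of a basis, and let $\pi\colon G\to\mathbb{Z}$ be the coefficient of $g$. Suppose that $G^\omega$ is countably compact in some group topology. Proposition~\ref{prop:congruence} with $y_i=g$ for all $i$ gives $z\in G$ such that $k!$ divides $\pi(z)-S_k$ for all $k$, where $S_k=\sum_{i<k}i!$. We have $S_k\le2\,(k-1)!$ for $k\ge2$: $S_2=2$, and $S_{k+1}=S_k+k!\le2\,(k-1)!+k!\le2\,k!$. Since $k!-2\,(k-1)!=(k-2)(k-1)!$ tends to infinity, $|\pi(z)-S_k|\le|\pi(z)|+2\,(k-1)!<k!$ for all large $k$. Hence $\pi(z)=S_k$ for all large $k$, which is impossible because $S_{k+1}>S_k$.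

So every group topology on $G=\mathbb{Z}^{(\mathfrak{c})}$ has a critical exponent, and it is at most $\omega$. This group has cardinality $\mathfrak{c}$ and satisfies (A1), as $r_0(G)=\mathfrak{c}$, and (A2), as $(nG)[m]=0$. By Theorem~\ref{thm:main}, under $\mathfrak{p}=\mathfrak{c}$ each of the values $1,2,\dots,\omega$ occurs.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CR} Comfort and Ross, 1966.

\bibitem{Myc} Mycielski, Fund. Math. 55 (1964).

\bibitem{Tomita} Artur Hideyuki Tomita, \emph{A van Douwen-like ZFC theorem for small powers of countably compact groups without non-trivial convergent sequences}, arXiv:1909.03357 (2019).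

\end{thebibliography}
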